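# Menger spaces with analytic remainders and $\sigma$-compactness

## 1. Remainders, analytic spaces and the Menger property

All spaces are completely regular (in particular Hausdorff). A *compactification* of $X$ is a compact space $K$ containing $X$ as a dense subspace. Let $\mathbb P$ be the space of irrationals. It is homeomorphic to $\omega^\omega$, the space of sequences of natural numbers with the product topology, and we move between the two freely. The elements of $\omega^\omega$, $2^\omega$ and $\mathbb R$ are all called reals.

**Definition (remainder).** If $K$ is a compactification of $X$, then $K\setminus X$ is called a remainder of $X$.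

*Example.* $[0,1)$ has the remainder $\{1\}$ in $[0,1]$. The countable space $\mathbb Q\cap[0,1]$ has the remainder $[0,1]\setminus\mathbb Q\cong\mathbb P$.

**Definition (analytic space).** A space is analytic if it is empty or a continuous image of $\mathbb P$.

*Example.* Every countable space is analytic: split $\omega^\omega$ into the clopen sets $\{z:z(0)=k\}$ and send the $k$-th piece to the $k$-th point. So an analytic space need not be metrizable. Take $\omega\cup\{p\}\subseteq\beta\omega$ with $p$ a free ultrafilter. If $p$ had a countable base in this space, some sequence of distinct integers $n_k$ would converge to $p$. But $p$ contains $\{n_{2k}:k<\omega\}$ or its complement, so some neighborhood of $p$ misses infinitely many of the $n_k$.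

For subsets of a Polish space this is the classical notion. There analytic sets are closed under countable unions, countable intersections, continuous images, and preimages under continuous maps between Polish spaces.

**Definition (co-analytic space).** A space $X$ is co-analytic if $K\setminus X$ is analytic for some compactification $K$ of $X$.

*Example.* Every compact space is co-analytic, with empty remainder. So is $\mathbb P\cong[0,1]\setminus\mathbb Q$, whose remainder $\mathbb Q\cap[0,1]$ is countable. A subset $Y$ of $\mathbb R$ that is co-analytic in the classical sense is a co-analytic space: let $\overline Y$ be its closure in $[-\infty,\infty]$; the remainder $\overline Y\setminus Y$ is the intersection of a closed set with the analytic set $[-\infty,\infty]\setminus Y$.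

**Definition (Menger space).** $X$ is Menger if for every sequence $(\mathcal U_n)_{n<\omega}$ of open covers there are finite $\mathcal V_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal V_n$ is a cover.

*Example.* A $\sigma$-compact space (a countable union of compact subspaces) $\bigcup_nC_n$ is Menger: cover $C_n$ by finitely many members of $\mathcal U_n$. The space $\omega^\omega$ is not Menger. Let $\mathcal U_n=\{\{z:z(n)=k\}:k<\omega\}$. If $\mathcal V_n\subseteq\mathcal U_n$ is finite, choose $z(n)$ different from the finitely many $k$ used in $\mathcal V_n$. Then $z$ is not covered.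

A Menger space is Lindelöf (take all $\mathcal U_n$ equal). Continuous images of Menger spaces are Menger. Closed subspaces are too: extend the members of the covers to open sets of the whole space and add the complement of the subspace.

**Definition (perfect map).** A continuous surjection $\varphi:Y\to X'$ is perfect if it is closed and all fibers are compact.

*Example.* Let $K$ be compact, $g:K\to M$ continuous, $X'\subseteq g(K)$ and $X=g^{-1}(X')$. Then $g|X:X\to X'$ is perfect. Its fibers are closed in $K$. If $F=\overline F\cap X$ with $\overline F$ closed in $K$, then $g(F)=g(\overline F)\cap X'$, because a point of $\overline F$ sent into $X'$ already lies in $X$.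

**Definition (Čech-complete space).** $X$ is Čech-complete if it is a $G_\delta$ set in some (equivalently, in every) compactification, that is, if its remainder is $\sigma$-compact.

*Example.* $\mathbb P\cong[0,1]\setminus\mathbb Q$ is Čech-complete. In the metrizable case, Čech-complete means completely metrizable, and a completely metrizable subspace of a metrizable space is a $G_\delta$ there.

## 2. Domination, trees and the models $L[a]$

**Definition (domination).** For $p,e\in\omega^\omega$ write $p\le e$ if $p(n)\le e(n)$ for all $n$, and $p\le^*e$ if $p(n)\le e(n)$ for all but finitely many $n$. The number $\mathfrak b$ is the least size of a $\le^*$-unbounded subset of $\omega^\omega$.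

*Example.* A countable family $\{b_k:k<\omega\}$ is bounded by $e(n)=\max_{k\le n}b_k(n)$. Hence $\omega_1\le\mathfrak b\le2^{\aleph_0}$, and CH gives $\mathfrak b=\omega_1$.

Two facts link this to compactness. The set $\{p:p\le e\}$ is a product of finite sets, hence compact, and $\{p:p\le^*e\}$ is the union of the countably many sets $\{p:p\le e'\}$ with $e'$ a finite modification of $e$. Conversely, if $C\subseteq\omega^\omega$ is compact, each coordinate takes finitely many values on $C$, so $C\subseteq\{p:p\le e\}$ for some $e$.

**Definition (trees and projections).** A tree is a set of finite sequences closed under initial segments, and $[T]$ is its set of infinite branches. A tree on $2\times Z$ consists of pairs $(s,u)\in2^n\times Z^n$, $n<\omega$, and $p[T]=\{x\in2^\omega:(x,u)\in[T]\text{ for some }u\in Z^\omega\}$.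

*Example.* Let $T_A$ be the set of $(s,t)\in2^n\times\omega^n$ such that $s(t(0))=1$ whenever $n\ge1$ and $t(0)<n$. Then $p[T_A]=\{x:\exists m\ x(m)=1\}$. The complement is $\{\mathbf 0\}$, with $\mathbf 0$ the zero sequence. The section $\{t:(\mathbf 0{\upharpoonright}|t|,t)\in T_A\}$ consists of $\emptyset$ and all nonempty $t$ with $|t|\le t(0)$. It has no infinite branch, and it has the rank function $\emptyset\mapsto\omega$, $t\mapsto t(0)-|t|$.

**Definition ($\Pi^1_1(a)$ set).** For $a\in\omega^\omega$, a set $Y\subseteq2^\omega$ is $\Pi^1_1(a)$ if $2^\omega\setminus Y=p[T]$ for some tree $T$ on $2\times\omega$ recursive in $a$.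

*Example.* $\{\mathbf 0\}$ is $\Pi^1_1(a)$ for every $a$, by the previous example. Every co-analytic $Y\subseteq2^\omega$ is $\Pi^1_1(a)$ for some $a$. If $f:\omega^\omega\to2^\omega\setminus Y$ is a continuous surjection, then $\{(x,p):f(p)=x\}$ is closed, hence the set of branches of a tree on $2\times\omega$; let $a$ code that tree. If the complement is empty, use the empty tree.

**Definition ($L[c]$).** For a real $c$, or more generally $c:\omega\to\mathrm{Ord}$, $L[c]$ is the least transitive model of ZFC that contains all ordinals and $c$.

*Example.* If $V=L$, then $L[a]=V$ and $\omega_1^{L[a]}=\omega_1$ for every real $a$. If $\omega_1^{L[b]}=\nu$ is countable in $V$ and a real $a$ codes a well-order of $\omega$ of type $\nu$, then $\omega_1^{L[a]}>\nu$.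

We use the following textbook facts. $L[c]$ has a canonical well-order, definable from $c$. For a real $a$, $L[a]$ satisfies GCH. Always $\omega_1^{L[a]}\le\omega_1$. If $M$ is a transitive model of ZFC and $T\in M$ is a tree, then $T$ has an infinite branch in $V$ iff it has one in $M$, since otherwise $M$ contains a rank function. Therefore $\Pi^1_1$ statements about reals of $M$ are absolute between $M$ and $V$.

## 3. Must a co-analytic Menger space be $\sigma$-compact?

Every $\sigma$-compact space is Menger. For definable spaces one may hope for the converse. Four results may be used.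

- (Arhangel'skiĭ) Menger analytic spaces are $\sigma$-compact.
- (Miller–Fremlin) It is undecidable whether Menger co-analytic sets of reals are $\sigma$-compact; under $V=L$ there is a Menger co-analytic subset of $\mathbb R$ that is not $\sigma$-compact.
- $\mathbf\Pi^1_1$-determinacy implies that Menger co-analytic sets of reals are $\sigma$-compact.
- Menger Čech-complete spaces are $\sigma$-compact.

The following problem is from Franklin D. Tall, "Definable versions of Menger's conjecture", arXiv:1607.04781 (2016). *Is it consistent that co-analytic Menger spaces are $\sigma$-compact?* The spaces here are completely regular and need not be metrizable. The answer is yes, relative to an inaccessible cardinal, and that hypothesis cannot be removed. We work in ZFC.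

**Theorem 1 ($\mathfrak b>\omega_1$).** Let $X$ be Lindelöf, $K$ a compactification of $X$, and $A=K\setminus X$ analytic. Then there is a continuous $g:K\to M$ onto a compact metrizable $M$ with $g(X)\cap g(A)=\emptyset$. Hence $X=g^{-1}(X')$, where $X'=g(X)=M\setminus g(A)$ is co-analytic in $M$, and $g|X:X\to X'$ is perfect.

**Theorem 2.** If $\mathfrak b>\omega_1$ and every Menger co-analytic set of reals is $\sigma$-compact, then every co-analytic Menger space is $\sigma$-compact.

**Theorem 3.** If $a\in\omega^\omega$ and $\omega_1^{L[a]}<\omega_1$, then every Menger $\Pi^1_1(a)$ set $Y\subseteq2^\omega$ is $\sigma$-compact.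

**Theorem 4.** The following are equivalent:

- (i) every co-analytic Menger space is $\sigma$-compact;
- (ii) $\mathfrak b>\omega_1$ and every Menger co-analytic set of reals is $\sigma$-compact;
- (iii) $\mathfrak b>\omega_1$ and $\omega_1^{L[a]}<\omega_1$ for all $a\in\omega^\omega$.

**Theorem 5.** ZFC + "every co-analytic Menger space is $\sigma$-compact" is consistent if and only if ZFC + "there is an inaccessible cardinal" is consistent.

**Theorem 6.** $\mathfrak b>\omega_1$ iff every Lindelöf space with a remainder homeomorphic to $\mathbb P$ is $\sigma$-compact iff every Menger space with a remainder homeomorphic to $\mathbb P$ is $\sigma$-compact.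

## 4. Small remainders, and why countably many functions are hard to find

The plan is to project $K$ onto a compact metrizable space without mixing $X$ and $A$, and then quote the theory of sets of reals. For compact $K$ let $C(K)$ be the set of continuous real functions on $K$. Everything starts from one lemma.

**Lemma 1.** Let $X$ be Lindelöf and $A=K\setminus X$ analytic. If $C\subseteq A$ is compact, then $K\setminus C$ is $\sigma$-compact, and $C=u^{-1}(0)$ for some $u\in C(K)$.

*Proof.* As a continuous image of a second countable space (or empty), $A$ is hereditarily Lindelöf. Hence $K\setminus C=X\cup(A\setminus C)$ is a union of two Lindelöf spaces and is Lindelöf. By regularity each of its points has an open neighborhood whose closure in $K$ misses $C$. Countably many of these neighborhoods cover $K\setminus C$. Their closures $T_n$ are compact, and $K\setminus C=\bigcup_nT_n$. Take Urysohn functions $v_n:K\to[0,1]$ with $v_n=0$ on $C$ and $v_n=1$ on $T_n$, and put $u=\sum_n2^{-n}v_n$. The series converges uniformly, $u=0$ on $C$, and $u>0$ on every $T_n$. $\square$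

*$A$ compact.* Lemma 1 with $C=A$ says directly that $X=K\setminus A$ is $\sigma$-compact.

*$A$ $\sigma$-compact.* Let $A=\bigcup_nC_n$ with $C_n$ compact, and let $u_n\in C(K)$ have zero set $C_n$. If $x\in X$ and $a\in C_n$, then $u_n(a)=0\ne u_n(x)$. So the countable family $\{u_n\}$ separates every point of $X$ from every point of $A$, and $g=(u_n)_n:K\to\mathbb R^\omega$ is as in Theorem 1, with no assumption on $\mathfrak b$. (If in addition $X$ is Menger, it is a Menger Čech-complete space, so it is $\sigma$-compact by the quoted result.)

*The same attempt for general $A$.* Let $f:\omega^\omega\to A$ be a continuous surjection. For each $e$ the set $C_e=f(\{p:p\le e\})$ is a compact subset of $A$, and Lemma 1 gives $u_e$ with zero set $C_e$. To cover $A$ by sets $C_e$ in this way we let $e$ run over a family $D\subseteq\omega^\omega$ such that every $p$ satisfies $p\le e$ for some $e\in D$. Then $\{u_e:e\in D\}$ separates $X$ from $A$. But such a $D$ is uncountable: if $D=\{e_k:k<\omega\}$, the function $p(n)=e_n(n)+1$ is below no $e_k$. So the map goes into $\mathbb R^D$ with $D$ uncountable, and its image need not be metrizable. The attempt stops here. Section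 8 shows that when $\mathfrak b=\omega_1$ no countable separating family need exist, so an extra hypothesis must enter.

## 5. Capturing $\omega_1$ bad pairs in compact sets: proof of Theorem 1

Instead of separating all pairs at once, suppose that countably many functions never suffice, and collect $\omega_1$ pairs $(x_\beta,a_\beta)$ witnessing this. If the $a_\beta$ and the $x_\beta$ lay in two compact sets with disjoint images under the $\omega_1$ functions used, then by compactness countably many of these functions would already separate the two sets. The hypothesis $\mathfrak b>\omega_1$ puts uncountably many of the $a_\beta$ into one compact subset of $A$; Lemma 1 does the rest.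

*Proof of Theorem 1.*

**Step 1 (reduction to a countable family).** This step turns the theorem into a statement about functions. If $X=\emptyset$ all is trivial. If $A=\emptyset$, let $g$ be constant. Otherwise let $f:\omega^\omega\to A$ be a continuous surjection. It suffices to find a countable $H\subseteq C(K)$ such that
$$\text{for all }x\in X,\ a\in A\ \text{ some } h\in H\ \text{ has } h(x)\ne h(a).\tag{1}$$
Given such $H$, let $g:K\to\mathbb R^H$ be the diagonal map and $M=g(K)$, a compact metrizable space. By (1), $g(X)\cap g(A)=\emptyset$, so $X'=g(X)=M\setminus g(A)$ and $X=g^{-1}(X')$. The set $g(A)$ is analytic as a continuous image of $A$, and $g|X$ is perfect by the example in Section 1.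

**Step 2 (a chain of bad pairs).** This step records the failure of (1) along $\omega_1$. Suppose that no countable $H$ satisfies (1). By recursion on $\beta<\omega_1$ choose countable increasing sets $H_\beta\subseteq C(K)$, with $H_0=\emptyset$ and unions at limits, and points $x_\beta\in X$, $a_\beta\in A$ with
$$h(x_\beta)=h(a_\beta)\quad\text{for all }h\in H_\beta.\tag{2}$$
They exist because $H_\beta$ is countable. Put $H_{\beta+1}=H_\beta\cup\{u_\beta\}$, where $u_\beta\in C(K)$ has zero set $\{a_\beta\}$ (Lemma 1 for $C=\{a_\beta\}$). Pick $p_\beta\in\omega^\omega$ with $f(p_\beta)=a_\beta$.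

**Step 3 (a compact set for the $a_\beta$).** This is where $\mathfrak b>\omega_1$ is used. The family $\{p_\beta:\beta<\omega_1\}$ has size at most $\omega_1<\mathfrak b$, so some $e$ satisfies $p_\beta\le^*e$ for all $\beta$. Since $\{p:p\le^*e\}$ is a countable union of compact sets, one of them, $L$, has $S_0=\{\beta:p_\beta\in L\}$ uncountable. Let $C=f(L)$. This is a compact subset of $A$, and $a_\beta\in C$ for $\beta\in S_0$.

**Step 4 (a compact set for the $x_\beta$).** By Lemma 1, $K\setminus C$ is $\sigma$-compact, and it contains $X$. So there is a compact $T\subseteq K\setminus C$ for which $S=\{\beta\in S_0:x_\beta\in T\}$ is uncountable.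

**Step 5 (making the images disjoint).** We know $C\cap T=\emptyset$, but need disjoint images. Let $H=\bigcup_{\beta<\omega_1}H_\beta$, let $g:K\to\mathbb R^H$ be the diagonal map (the target need not be metrizable now), and let
$$E=C\cap g^{-1}(g(T)),$$
a compact set. If $\beta\in S$ then $a_\beta\notin E$. Indeed, if $g(a_\beta)=g(t)$ with $t\in T$, then, since $u_\beta\in H$, we get $u_\beta(t)=u_\beta(a_\beta)=0$, so $t=a_\beta\in C$, against $T\cap C=\emptyset$. This is why $u_\beta$ was put into the chain. Lemma 1 applied to $E\subseteq A$ shows that $K\setminus E$ is $\sigma$-compact, so $C\setminus E=C\cap(K\setminus E)$ is too. Hence there is a compact $C'\subseteq C\setminus E$ with $S'=\{\beta\in S:a_\beta\in C'\}$ uncountable. By the definition of $E$, $g(C')\cap g(T)=\emptyset$.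

**Step 6 (compactness).** This step goes from $\omega_1$ functions down to countably many. The sets
$$R_\beta=\{(c,t)\in C'\times T:h(c)=h(t)\text{ for all }h\in H_\beta\}\qquad(\beta<\omega_1)$$
are compact and decrease with $\beta$. A point $(c,t)$ of their intersection would satisfy $g(c)=g(t)$, so the intersection is empty. By compactness a finite subintersection is empty, and as the sets decrease, $R_\gamma=\emptyset$ for some $\gamma<\omega_1$. Pick $\beta\in S'$ with $\beta\ge\gamma$. Then $a_\beta\in C'$, $x_\beta\in T$, and (2) gives $(a_\beta,x_\beta)\in R_\beta\subseteq R_\gamma=\emptyset$, a contradiction. $\square$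

## 6. From compactifications to sets of reals: proof of Theorem 2

**Step 1 (perfect preimages of Menger spaces are Menger).** This lets us lift the Menger property to $2^\omega$. Let $\varphi:Y\to X'$ be perfect, $X'$ Menger, and $\mathcal U_n$ open covers of $Y$. Fix $n$. The fiber over $y\in X'$ is compact, so it is covered by a finite $\mathcal F\subseteq\mathcal U_n$. As $\varphi$ is closed, $y$ has an open neighborhood $W$ with $\varphi^{-1}(W)\subseteq\bigcup\mathcal F$. Let $\mathcal W_n$ be the cover of $X'$ by such sets $W$. The Menger property of $X'$ gives finite subfamilies of the $\mathcal W_n$ that together cover $X'$. Replace each $W$ by its finite family $\mathcal F$. This gives finite subfamilies of the $\mathcal U_n$ that together cover $Y$.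

**Step 2 (moving to $2^\omega$ and back).** Let $X\neq\emptyset$ be Menger and co-analytic, with compactification $K$ and analytic remainder $A$. Since $X$ is Lindelöf, Theorem 1 gives $g$, $M$, $X'$. The space $X'$ is Menger as a continuous image of $X$. Let $\varphi:2^\omega\to M$ be a continuous surjection and $Y=\varphi^{-1}(X')$. Then $2^\omega\setminus Y=\varphi^{-1}(g(A))$ is analytic, so $Y\subseteq2^\omega\subseteq\mathbb R$ is a co-analytic set of reals. The map $\varphi|Y:Y\to X'$ is perfect, so $Y$ is Menger by Step 1. By hypothesis $Y$ is $\sigma$-compact, hence so is $X'=\varphi(Y)$. Finally $X=g^{-1}(X')$ is $\sigma$-compact, because $g$-preimages of compact sets are closed in $K$. $\square$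

Note that the hypothesis on sets of reals was used only for subsets of $2^\omega$.

## 7. A tree derivative and the trees of $L[a]$: proof of Theorem 3

Let $Y\subseteq2^\omega$ and $A=2^\omega\setminus Y$. Suppose $Y=p[S]$ for a tree $S$ on $2\times Z$, where $Z$ is any set for now. We peel off from $S$ the nodes that can be handled by a compact subset of $Y$, and look at what remains.

**Step 1 (the derivative).** This defines the peeling. For a tree $S'\subseteq S$ and $\sigma\in S'$ let
$$T(S',\sigma)=\{s\in2^{<\omega}:\text{some }(s,u)\in S'\text{ is comparable with }\sigma\}.$$
This is a tree, so $[T(S',\sigma)]$ is compact. If $\sigma=(s_\sigma,u_\sigma)$, every branch of $T(S',\sigma)$ extends $s_\sigma$, since pairs of length at most $|\sigma|$ comparable with $\sigma$ are initial segments of $\sigma$. Put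
$$(S')^*=\{\sigma\in S':[T(S',\sigma)]\cap A\ne\emptyset\}.$$
This is again a tree: if $\sigma'$ is an initial segment of $\sigma$, everything comparable with $\sigma$ is comparable with $\sigma'$, so $T(S',\sigma')\supseteq T(S',\sigma)$. Let $S^0=S$, $S^{\xi+1}=(S^\xi)^*$, $S^\eta=\bigcap_{\xi<\eta}S^\xi$ at limits, and let $S^\infty$ be the stable value.

**Step 2 (if $S^\infty\ne\emptyset$, then $Y$ is not Menger).** We build in $Y$ a relatively closed copy of $\omega^\omega$. For all $\sigma\in S^\infty$ we have $[T(S^\infty,\sigma)]\cap A\ne\emptyset$. So $T(S^\infty,\sigma)$ contains sequences of every length, and hence $\sigma$ has proper extensions in $S^\infty$. Iterating, every $\sigma\in S^\infty$ lies on an infinite branch $(x,u)$ of $S^\infty$, and then $x\in p[S]=Y$.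

For $v\in\omega^{<\omega}$ we choose $\sigma_v=(s_v,u_v)\in S^\infty$ and $a_v\in A\cap[T(S^\infty,\sigma_v)]$. Start with $\sigma_\emptyset=\emptyset$. Given $\sigma_v$ and $a_v$, define $\sigma_{v^\frown k}$ by recursion on $k$.

- Let $m_k\ge k+|\sigma_v|$ be larger than the lengths of all $s_{v^\frown j}$, $j<k$. (It depends on $v$ as well.)
- Since $a_v{\upharpoonright}m_k\in T(S^\infty,\sigma_v)$ and $m_k\ge|\sigma_v|$, some $\tau=(a_v{\upharpoonright}m_k,w)\in S^\infty$ extends $\sigma_v$. Take an infinite branch $(x,u)$ of $S^\infty$ through $\tau$.
- As $x\in Y$ and $a_v\in A$, we have $x\ne a_v$. Choose $l>m_k$ with $x{\upharpoonright}l\ne a_v{\upharpoonright}l$ and put $\sigma_{v^\frown k}=(x{\upharpoonright}l,u{\upharpoonright}l)$.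

So $\sigma_{v^\frown k}$ properly extends $\sigma_v$, and
$$s_{v^\frown k}\supseteq a_v{\upharpoonright}m_k.\tag{3}$$
Let $\Delta_k$ be the first place where $s_{v^\frown k}$ differs from $a_v$. Then $m_k\le\Delta_k<|s_{v^\frown k}|$. For $j<k$ we have $\Delta_j<|s_{v^\frown j}|<m_k$, so at $\Delta_j$ the sequence $s_{v^\frown k}$ agrees with $a_v$ while $s_{v^\frown j}$ does not. Hence $s_{v^\frown j}$ and $s_{v^\frown k}$ are incompatible for $j\ne k$, and consequently $s_v,s_{v'}$ are incompatible whenever $v,v'$ are incomparable.

For $z\in\omega^\omega$ let $x_z=\bigcup_ns_{z\upharpoonright n}\in2^\omega$. Since $(x_z,\bigcup_nu_{z\upharpoonright n})\in[S]$, we get $x_z\in Y$. Let $B=\{x_z:z\in\omega^\omega\}$. By the incompatibility, $z\mapsto x_z$ is injective and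
$$\{x\in B:s_v\subseteq x\}=\{x_z:v\subseteq z\}.$$
So the map is open onto $B$. It is continuous because $x_z{\upharpoonright}m$ is determined by $z{\upharpoonright}n$ once $|s_{z\upharpoonright n}|\ge m$. Thus $B\cong\omega^\omega$.

*$B$ is closed in $Y$.* Let $y=\lim_jx_{z_j}$ in $2^\omega$. The set $\{v:s_v\subseteq y\}$ contains $\emptyset$, is closed under initial segments, and is a chain. If it is infinite, it equals $\{z{\upharpoonright}n:n<\omega\}$ for some $z$, and $y=x_z\in B$. Otherwise let $v$ be its longest element. For large $j$, $s_v\subseteq x_{z_j}$, so $v\subseteq z_j$. Write $k_j=z_j(|v|)$. For each $k$ we have $s_{v^\frown k}\not\subseteq y$, so $s_{v^\frown k}\not\subseteq x_{z_j}$ for large $j$, and $k_j=k$ for only finitely many $j$. Hence $k_j\to\infty$. By (3), $x_{z_j}\supseteq a_v{\upharpoonright}m_{k_j}$ with $m_{k_j}\ge k_j$, so $y=a_v\in A$, that is, $y\notin Y$. Therefore $\overline B\cap Y=B$.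

So $Y$ has a closed subspace homeomorphic to $\omega^\omega$. Since $\omega^\omega$ is not Menger, $Y$ is not Menger.

**Step 3 (if $S^\infty=\emptyset$, then $Y$ is a union of compact sets).** We count the compact sets used in the peeling. Let $x\in Y$ and $(x,u)\in[S]$. The least $\eta$ with $(x,u)\notin[S^\eta]$ is neither $0$ nor a limit, since intersections are taken at limits. So $\eta=\xi+1$, and some $\sigma=(x{\upharpoonright}n,u{\upharpoonright}n)$ lies in $S^\xi\setminus S^{\xi+1}$. Put $T=T(S^\xi,\sigma)$. All $(x{\upharpoonright}m,u{\upharpoonright}m)$ lie in $S^\xi$ and are comparable with $\sigma$, so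
$$x\in[T],\qquad[T]\cap A=\emptyset.\tag{4}$$
Thus $Y$ is the union of the compact sets $[T(S^\xi,\sigma)]$ over all $\xi$ and $\sigma\in S^\xi\setminus S^{\xi+1}$, and each node $\sigma\in S$ is removed at exactly one stage.

*Where this stops.* If $Z$ is countable, $S$ has countably many nodes and Steps 1–3 already prove that $Y$ is $\sigma$-compact if Menger. That is the case of analytic $Y\subseteq2^\omega$. For co-analytic $Y$ the natural tree, recalled next, has $Z=\omega_1$. Then Step 3 gives only a union of at most $\omega_1$ compact sets, and the Miller–Fremlin set under $V=L$ shows that this cannot always be improved. What helps is that many nodes may give the same tree $T\subseteq2^{<\omega}$, and that all the trees $T$ that occur lie in $L[a]$.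

**Step 4 (the Shoenfield tree).** This step finds $S\in L[a]$ with $p[S]=Y$. Let $Y$ be $\Pi^1_1(a)$ and $A=p[T_A]$ with $T_A$ a tree on $2\times\omega$, $T_A\in L[a]$. Let $(t_i)_{i<\omega}$ be a recursive enumeration of $\omega^{<\omega}$ with $|t_i|\le i$. With $\omega_1=\omega_1^V$, let $S$ be the set of all $(s,u)\in2^n\times\omega_1^n$, $n<\omega$, such that
$$\text{if } i,j<n,\ t_i\subsetneq t_j,\ (s{\upharpoonright}|t_i|,t_i),(s{\upharpoonright}|t_j|,t_j)\in T_A,\ \text{ then } u_i>u_j.$$
The restrictions make sense because $|t_i|\le i<n$, and $S$ is a tree. It is defined from $T_A$ and the ordinal $\omega_1^V$ by absolute conditions on finite sequences, so $S\in L[a]$. For $x\in2^\omega$ let $T_x=\{t:(x{\upharpoonright}|t|,t)\in T_A\}$. Then $x\in Y$ iff $T_x$ is well-founded, iff the countable tree $T_x$ has a strictly decreasing rank function into $\omega_1$, iff $(x,u)\in[S]$ for some $u$. So $Y=p[S]$.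

**Step 5 (the derivative is computed in $L[a]$).** Let $T\in L[a]$ be a subtree of $2^{<\omega}$. Then $[T]\cap A\ne\emptyset$ iff the tree $\{(s,t)\in T_A:s\in T\}\in L[a]$ has an infinite branch, and this is absolute between $L[a]$ and $V$. So if $S'\in L[a]$, then $(S')^*$ is the same computed in $L[a]$ and in $V$. By induction the sequence of all $S^\xi$ is the same computed in $L[a]$ and in $V$, and every $S^\xi$ and every $T(S^\xi,\sigma)$ is in $L[a]$.

**Step 6 (conclusion).** Let $Y$ be Menger. By Step 2, $S^\infty=\emptyset$. By (4) and Step 5,
$$Y=\bigcup\{[T]:T\in L[a]\text{ a subtree of }2^{<\omega},\ [T]\cap A=\emptyset\}.$$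
Since $L[a]\models\mathrm{CH}$, $L[a]$ has at most $\omega_1^{L[a]}$ subtrees of $2^{<\omega}$, and $\omega_1^{L[a]}$ is countable in $V$. So $Y$ is a countable union of compact sets. $\square$

## 8. The case $\mathfrak b=\omega_1$ and remainders homeomorphic to $\mathbb P$: proof of Theorem 6

**Lemma 2.** If $\mathfrak b=\omega_1$, there is a Menger, non-$\sigma$-compact space with a remainder homeomorphic to $\mathbb P$.

*Proof.* **Step 1 (an uncountable set that is countable on compact sets).** Let $Q\subseteq2^\omega$ be countable dense and $P'=2^\omega\setminus Q$. Then $P'\cong\omega^\omega$. Let $\{b_\alpha:\alpha<\omega_1\}\subseteq\omega^\omega$ be unbounded. Since countable families are bounded, we can build by recursion $y_\alpha$ ($\alpha<\omega_1$) with $b_\alpha\le^*y_\alpha$ and $y_\beta+1\le^*y_\alpha$ for $\beta<\alpha$. In particular $y_\beta\le^*y_\alpha$, and the $y_\alpha$ are distinct. For $e\in\omega^\omega$ the set $\{\alpha:y_\alpha\le e\}$ is countable. Otherwise every $\alpha$ has some $\alpha'\ge\alpha$ in this set, and $b_\alpha\le^*y_\alpha\le^*y_{\alpha'}\le e$, so $e$ bounds all $b_\alpha$. Compact subsets of $\omega^\omega$ are bounded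 in the sense of $\le$. Transferring to $P'$ we get an uncountable $Y\subseteq P'$ with $Y\cap C$ countable for every compact $C\subseteq P'$.

**Step 2 (the space).** We double the points of $Y$. Let $K=(2^\omega\times\{0\})\cup(Y\times\{1\})$. Points of $Y\times\{1\}$ are isolated, and basic neighborhoods of $(x,0)$ are
$$\big((W\times\{0,1\})\cap K\big)\setminus\{(x,1)\},\qquad W\ni x\text{ clopen in }2^\omega.$$
$K$ is Hausdorff: points over different $x$ are separated by disjoint sets $W$, and $(x,1)$ is isolated and omitted from the neighborhoods of $(x,0)$. $K$ is compact: finitely many basic sets given by $W_i\ni x_i$ suffice to cover $2^\omega\times\{0\}$, and then only some of the finitely many points $(x_i,1)$ are left. Let $X=(Q\times\{0\})\cup(Y\times\{1\})$. It is dense in $K$, because $Q$ is dense in $2^\omega$, and $K\setminus X=P'\times\{0\}\cong\mathbb P$.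

**Step 3 ($X$ is Menger).** Let $\mathcal U_n$ be open covers of $X$. Pick one member of each $\mathcal U_{2n}$ so that these cover the countable set $Q\times\{0\}$, and let $U$ be their union. For $q\in Q$ we have $q\notin Y$, so there is a clopen $W_q\ni q$ with $(W_q\times\{0,1\})\cap X\subseteq U$. Hence $X\setminus U\subseteq(Y\setminus\bigcup_qW_q)\times\{1\}$. The set $2^\omega\setminus\bigcup_qW_q$ is a compact subset of $P'$, so $X\setminus U$ is countable. Cover it using one member of each $\mathcal U_{2n+1}$.

**Step 4 ($X$ is not $\sigma$-compact).** Let $F\subseteq X$ be compact. The projection of $K$ to $2^\omega$ is continuous, so the image $F'$ of $F$ is compact, and $F'\subseteq Q\cup Y$. If $F'$ were uncountable, the uncountable Borel set $F'\setminus Q\subseteq Y$ would contain an uncountable compact set $C'$. Then $C'\subseteq P'$ and $C'\cap Y=C'$ is uncountable, against the choice of $Y$. So $F'$ is countable, and so is $F$. Compact subsets of $X$ are countable while $X$ is uncountable. $\square$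

**Proof of Theorem 6.** Assume $\mathfrak b>\omega_1$ and let $X$ be Lindelöf with $A=K\setminus X\cong\mathbb P$. Take $g:K\to M$ from Theorem 1. Since $A=g^{-1}(g(A))$, the map $g|A:A\to g(A)$ is perfect. Perfect images of Čech-complete spaces are Čech-complete (Engelking, *General Topology*, Theorem 3.9.10), so $g(A)$ is a $G_\delta$ in $M$. Thus $g(X)=M\setminus g(A)$ is an $F_\sigma$ in a compact space, hence $\sigma$-compact, and so is $X=g^{-1}(g(X))$. The statement for Lindelöf spaces implies the one for Menger spaces, because Menger spaces are Lindelöf. If the statement for Menger spaces holds, then $\mathfrak b\neq\omega_1$ by Lemma 2, that is, $\mathfrak b>\omega_1$. $\square$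

Two remarks follow from these proofs. First, for the space of Lemma 2 no countable $H$ as in (1) exists: the resulting $g$ would make $X$ $\sigma$-compact by the argument just given, which used $\mathfrak b>\omega_1$ only to obtain $g$. Second, $\mathbf\Pi^1_1$-determinacy alone does not suffice for a positive answer. Under CH we have $\mathfrak b=\omega_1$, so there is always a counterexample, even one with remainder $\mathbb P$. And if $\mathbf\Pi^1_1$-determinacy holds, collapsing $2^{\aleph_0}$ to $\omega_1$ with countable conditions adds no reals, so it adds no co-analytic sets of reals and no strategies; the extension satisfies both CH and $\mathbf\Pi^1_1$-determinacy.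

## 9. Co-analytic sets without perfect subsets, and the proof of Theorem 4

**Lemma 3.** If $\mathfrak b>\omega_1$ and $\omega_1^{L[a]}=\omega_1$ for some real $a$, there is a Menger co-analytic set of reals which is not $\sigma$-compact.

*Proof.* By Solovay's theorem (Kanamori, *The Higher Infinite*, §14), every co-analytic set has the perfect set property iff $\omega_1^{L[a]}<\omega_1$ for all $a$. So there is an uncountable co-analytic $Y\subseteq2^\omega$ with no perfect subset. (We may take $Y\subseteq2^\omega$, since $\omega^\omega$ is homeomorphic to a co-countable subset of $2^\omega$.) A co-analytic set is a union of $\aleph_1$ Borel sets. Here each of them is countable, since an uncountable Borel set contains a perfect set. So $|Y|=\aleph_1<\mathfrak b$.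

*$Y$ is Menger.* As $Y$ is Lindelöf, it is enough to consider countable open covers $\mathcal U_n=\{U_{n,k}:k<\omega\}$. For $x\in Y$ let $f_x(n)=\min\{k:x\in U_{n,k}\}$. Since $|Y|<\mathfrak b$, there is $e$ with $f_x\le^*e$ for all $x\in Y$. For each $x$ some $n$ has $f_x(n)\le e(n)$, so the finite families $\{U_{n,k}:k\le e(n)\}$ together cover $Y$.

*$Y$ is not $\sigma$-compact.* Otherwise the uncountable set $Y$ would contain an uncountable compact set, hence a perfect set. $\square$

**Proof of Theorem 4.** (i)$\Rightarrow$(ii): the space of Lemma 2 is co-analytic, so (i) gives $\mathfrak b>\omega_1$. A co-analytic set of reals is a co-analytic space (Section 1), so it is $\sigma$-compact if Menger.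

(ii)$\Rightarrow$(iii): since $\omega_1^{L[a]}\le\omega_1$ always, this is Lemma 3.

(iii)$\Rightarrow$(i): every co-analytic subset of $2^\omega$ is $\Pi^1_1(a)$ for some $a$, so it is $\sigma$-compact if Menger, by Theorem 3. As noted after the proof of Theorem 2, that proof needs its second hypothesis only for subsets of $2^\omega$. With $\mathfrak b>\omega_1$ we get (i). $\square$

## 10. An inaccessible cardinal in $L$: the lower bound in Theorem 5

Suppose (i) holds. By Theorem 4, $\omega_1^{L[a]}<\omega_1$ for all reals $a$. We show that $\omega_1$ is inaccessible in $L$. It is regular in $L$, being regular in $V$. Suppose $\omega_1=(\nu^+)^L$ for an infinite $L$-cardinal $\nu<\omega_1$. Let the real $a$ code a well-order of $\omega$ of type $\nu$. Then $\nu$ is countable in $L[a]$. Every ordinal below $\omega_1$ has $L$-cardinality at most $\nu$, so it is countable in $L[a]$, and $\omega_1^{L[a]}=\omega_1$, a contradiction. So in $L$, $\omega_1$ is an uncountable regular limit cardinal. Since $L\models\mathrm{GCH}$, it is inaccessible there, and $L$ is a model of ZFC with an inaccessible cardinal.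

## 11. A short upper bound from a measurable cardinal

With a stronger hypothesis, the quoted results give consistency at once. Let $\kappa$ be measurable and force with the finite support (FS) iteration of Hechler forcing (defined in Section 12) of length $\omega_2$. This forcing has size less than $\kappa$, so $\kappa$ stays measurable (Lévy–Solovay). Hence $\mathbf\Pi^1_1$-determinacy holds in the extension (Martin), and Menger co-analytic sets of reals are $\sigma$-compact. Also $\mathfrak b\ge\omega_2$: any $\omega_1$ reals appear at an intermediate stage, and the next Hechler real dominates them. Theorem 2 applies. To use only an inaccessible, we aim at condition (iii) of Theorem 4 instead.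

## 12. Lévy collapse followed by a Hechler iteration

If ZFC with an inaccessible is consistent, so is ZFC + $V=L$ with an inaccessible. Let $V=L$, $\kappa$ inaccessible, $G$ generic for $\mathrm{Col}(\omega,{<}\kappa)$ and $W=L[G]$. Then $\kappa=\omega_1^W$.

**Step 1 (countable sequences of ordinals in $W$).** We show
$$\omega_1^{L[c]}<\kappa\quad\text{for all }c:\omega\to\mathrm{Ord},\ c\in W.\tag{5}$$
For each $n$ a maximal antichain decides the value of a name for $c(n)$. By the $\kappa$-c.c. these countably many antichains have size less than $\kappa$, so all conditions in them belong to $\mathrm{Col}(\omega,{<}\mu)$ for one $\mu<\kappa$. Hence $c\in L[G_\mu]$ with $G_\mu=G\cap\mathrm{Col}(\omega,{<}\mu)$. This forcing has size less than $\kappa$, so $\kappa$ is still inaccessible in $L[G_\mu]$, and $\omega_1^{L[c]}\le\omega_1^{L[G_\mu]}<\kappa$.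

In particular $W$ satisfies the second half of (iii). It does not satisfy the first half. Every real of $W$ lies in some $L[G_\mu]$ with $\mu<\kappa$, and each of these models has fewer than $\kappa$ reals, so CH holds in $W$ and $\mathfrak b=\omega_1$ there. We must add dominating reals and control the new reals.

*The direct attempt.* Iterate Hechler forcing $\omega_2^W$ times over $W$. A new real $a$ has a name $\tau\in W$ built from countably many conditions. If a real $r\in W$ coded $\tau$, we could try to bound $\omega_1^{L[a]}$ using $L[r]$. But $\tau$ mentions countably many ordinals below $\omega_2^W$, the places in the supports of conditions, and a real need not code it. This is why (5) is stated for all $c:\omega\to\mathrm{Ord}$. There is a second point. The filter we have is generic over $W$ for the iteration of $W$, whereas we need one that is generic over $L[c]$ for the iteration as defined in $L[c]$. Claims A and B below deal with the two points.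

**Definition (Hechler forcing).** $\mathbb D$ is the set of pairs $(s,f)\in\omega^{<\omega}\times\omega^\omega$, with $(s',f')\le(s,f)$ iff $s'\supseteq s$, $f'\ge f$, and $s'(n)\ge f(n)$ for $|s|\le n<|s'|$. A real $d\in\omega^\omega$ *satisfies* $(s,f)$ if $s\subseteq d$ and $d(n)\ge f(n)$ for all $n\ge|s|$.

*Example.* Let $f(n)=n$. The real $d=(3,5,2,3,4,5,\dots)$, with $d(n)=n$ for $n\ge2$, satisfies $(\langle3\rangle,f)$. The conditions $(\langle3\rangle,f)$ and $(\langle3,0\rangle,g)$ are incompatible for every $g$, because $0<f(1)$.

**Step 2 (basic properties).** We collect what we need about $\mathbb D$. Two conditions with the same $s$ are compatible, via $(s,\max(f,g))$, so $\mathbb D$ is $\sigma$-centered, hence c.c.c. In general, if $s\subseteq t$, then $(s,f)$ and $(t,g)$ are compatible iff $t(n)\ge f(n)$ for $|s|\le n<|t|$, and then $(t,\max(f,g))$ is a common extension. If neither of $s,t$ extends the other, the conditions are incompatible. So compatibility is arithmetical.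

If $d$ satisfies $(s',f')\le(s,f)$, then $d$ satisfies $(s,f)$: for $|s|\le n<|s'|$ we have $d(n)=s'(n)\ge f(n)$, and for $n\ge|s'|$ we have $d(n)\ge f'(n)\ge f(n)$. If $d$ satisfies $(s,f)$ and $(t,g)$ with $s\subseteq t$, then $(t,\max(f,g))$ is a common extension, also satisfied by $d$. So in any model the conditions satisfied by $d$ form a filter.

Let $\Gamma$ be a generic filter and $d=\bigcup\{s:(s,f)\in\Gamma\}$. By density, $d\in\omega^\omega$. Then $\Gamma$ is exactly the set of conditions satisfied by $d$. If $(s,f)\in\Gamma$ and $n\ge|s|$, then $(s,f)$ has an extension $(t,g)\in\Gamma$ with $|t|>n$, so $d(n)=t(n)\ge f(n)$. Conversely, suppose $d$ satisfies $(s,f)$. By genericity some $r\in\Gamma$ is below $(s,f)$ or incompatible with it. The latter is impossible, as both are satisfied by $d$; hence $(s,f)\in\Gamma$. Finally, $d$ dominates every real $f$ of the ground model, since $(s,g)$ can be extended to $(s,\max(g,f))$.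

Call $d$ *Hechler over $M$* if the conditions in $M$ satisfied by $d$ form a $\mathbb D^M$-generic filter over $M$.

**Step 3 (Fact: Hechler reals over larger models).** If $M\subseteq N$ are transitive models of ZFC and $d$ is Hechler over $N$, then $d$ is Hechler over $M$. By Step 2 we only need to show that $d$ satisfies an element of each maximal antichain $B\in M$ of $\mathbb D^M$. By the c.c.c., $B$ is countable in $M$. As compatibility is arithmetical, "every $(s,f)\in\mathbb D$ is compatible with some element of $B$" is a $\Pi^1_1$ statement about a real in $M$ coding $B$. It holds in $M$, so it holds in $N$. Thus $B\in N$ is predense in $\mathbb D^N$, and $d$ satisfies an element of $B$.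

**Definition (the iteration $\mathbb D_\gamma$ with nice names).** Fix the coding of Hechler conditions by reals in which $r$ codes $(s,f)$ if $r(0)$ is the number of $s$ in a recursive enumeration of $\omega^{<\omega}$ and $f(n)=r(n+1)$. Every real codes a condition. The FS iteration $\mathbb D_\gamma$ is defined by recursion. Its elements are the finite functions $p$ with $\mathrm{dom}\,p\subseteq\gamma$ such that $p(i)$ is a nice $\mathbb D_i$-name for a (real coding a) Hechler condition. A *nice $\mathbb D_i$-name* for a real is a sequence $\tau=\langle(B_n,\varphi_n):n<\omega\rangle$ with $B_n$ a countable maximal antichain of $\mathbb D_i$ and $\varphi_n:B_n\to\omega$. It is interpreted by $\tau[H](n)=\varphi_n(p)$ for the unique $p\in B_n\cap H$. The order is the usual one: $p\le q$ iff $\mathrm{dom}\,p\supseteq\mathrm{dom}\,q$ and $p{\upharpoonright}i\Vdash p(i)\le q(i)$ for $i\in\mathrm{dom}\,q$.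

*Example.* $\mathbb D_0=\{\emptyset\}$, its nice names are just reals of the ground model, and $\mathbb D_1$ is essentially $\mathbb D$. A nice $\mathbb D_1$-name for the first Hechler real $d_0$ is obtained by letting $B_n$ consist of the conditions $\{(0,(s,\mathbf 0))\}$ with $s\in\omega^{n+1}$, where $\mathbf 0$ is the zero function, and letting $\varphi_n$ send this condition to $s(n)$.

By the c.c.c. every name for a real is equivalent to a nice name, so this is the usual FS iteration, and it is c.c.c. The definition can be carried out in any model of ZFC.

**Step 4 (the final model).** Let $\lambda=\omega_2^W$, let $H$ be $\mathbb D_\lambda^W$-generic over $W$, $H_i=H\cap\mathbb D_i^W$, and let $\vec d=\langle d_i:i<\lambda\rangle$ be the sequence of Hechler reals, so that $d_i$ is Hechler over $W[H_i]$. By the c.c.c., cardinals are preserved; in particular $\omega_1^{W[H]}=\kappa$. A sequence of $\omega_1$ reals of $W[H]$ has a name in $W$ built from $\omega_1$ countable antichains. By regularity of $\omega_2^W$, the finite supports occurring there are bounded by some $\gamma<\lambda$. So the sequence lies in $W[H_\gamma]$, and $d_\gamma$ dominates all its members.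 Hence $W[H]\models\mathfrak b>\omega_1$.

We also use the standard description of $H$, proved by induction on $\gamma$ (finite supports at limits, two-step iterations at successors): for $p\in\mathbb D_\gamma^W$,
$$p\in H_\gamma\iff d_i\text{ satisfies }p(i)[H_i]\text{ for all }i\in\mathrm{dom}\,p.\tag{6}$$

## 13. The Hechler reals over $L[c]$, and the end of the proof of Theorem 5

**Claim A.** Let $M=L[c]$ with $c:\omega\to\mathrm{Ord}$, $c\in W$. For $\gamma\le\lambda$ define recursively
$$F_\gamma=\{p\in\mathbb D_\gamma^M:\ d_i\text{ satisfies }p(i)[F_i]\text{ for all }i\in\mathrm{dom}\,p\}.$$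
Then $F_\gamma$ is $\mathbb D_\gamma^M$-generic over $M$, for every choice of $H$.

The definition imitates (6) with the same reals $d_i$, but with conditions and names taken from $M$. The proof is by induction on $\gamma$; the genericity of the earlier $F_i$ makes $p(i)[F_i]$ meaningful. As the claim is for all $H$, at each stage below $\gamma$ we may use that genericity is *forced*. This makes sense in $W$, since $M$ is definable in $W$ from $c$ and every $H_j$ extends to some $H$.

*Proof.* For $\gamma=0$ there is nothing to prove.

**Step 1 ($\gamma=i+1$).** By induction $F_i$ is generic over $M$. It is defined from $c$ and $\langle d_j:j<i\rangle$, so $M[F_i]\subseteq W[H_i]$. Since $d_i$ is Hechler over $W[H_i]$, it is Hechler over $M[F_i]$ by the Fact. So $F_{i+1}$, which consists of the $p$ with $p{\upharpoonright}i\in F_i$ and, if $i\in\mathrm{dom}\,p$, $p(i)[F_i]$ satisfied by $d_i$, is generic for the two-step iteration $\mathbb D_{i+1}^M$.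

**Step 2 ($\gamma$ limit).** As domains are finite, $F_\gamma=\bigcup_{j<\gamma}F_j$, and this is a filter. For genericity we use a density argument in $\mathbb D_\gamma^W$. Let $E\in M$ be dense open in $\mathbb D_\gamma^M$ and let $q\in\mathbb D_\gamma^W$. We find $q'\le q$ that forces $F_\gamma\cap E\ne\emptyset$.

Fix $j<\gamma$ with $\mathrm{dom}\,q\subseteq j$. In $M$, the set $\{p{\upharpoonright}j:p\in E\}$ is dense in $\mathbb D_j^M$: given $r\in\mathbb D_j^M$, choose $p\in E$ with $p\le r$, and then $p{\upharpoonright}j\le r$. By induction $\dot F_j$ is forced to be generic over $M$, so it is forced to meet this set. Hence there are $q_0\le q$ in $\mathbb D_j^W$ and $p\in E$ with $q_0\Vdash p{\upharpoonright}j\in\dot F_j$.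

It remains to handle the $i\in\mathrm{dom}\,p\setminus j$. For such $i$, $\dot F_i$ is forced to be generic over $M$ by induction, so $p(i)[\dot F_i]$ is forced to be a Hechler condition in $M[\dot F_i]\subseteq W[\dot H_i]$. Let $\dot q_i\in W$ be a nice $\mathbb D_i^W$-name for it, and put
$$q'=q_0\cup\{(i,\dot q_i):i\in\mathrm{dom}\,p\setminus j\}.$$
Then $q'\in\mathbb D_\gamma^W$, and $q'\le q$ because $\mathrm{dom}\,q\subseteq j$ and $q'{\upharpoonright}j=q_0\le q$. Suppose $q'\in H$. Then $q_0\in H_j$, so $p{\upharpoonright}j\in F_j$. For $i\in\mathrm{dom}\,p\setminus j$, (6) says that $d_i$ satisfies $\dot q_i[H_i]=p(i)[F_i]$. Hence $p\in F_\gamma\cap E$. So the conditions forcing $F_\gamma\cap E\ne\emptyset$ are dense, and $F_\gamma\cap E\neq\emptyset$. $\square$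

**Claim B.** For every real $a\in W[H]$ there is $c:\omega\to\mathrm{Ord}$ in $W$ with $a\in L[c][\vec d\,]$.

*Proof.* **Step 1 (coding names by sequences of ordinals).** We show by induction on $\gamma$ that every condition $p\in\mathbb D_\gamma^W$ and every nice $\mathbb D_\gamma^W$-name $\tau\in W$ lies in $L[c]$ for some $c:\omega\to\mathrm{Ord}$, $c\in W$. Countably many sequences $c_k$ can be coded into one by means of a pairing function, and then each $c_k\in L[c]$.

For $p$: each of the finitely many names $p(i)$ lies in some $L[c_i]$ by induction. Combine these $c_i$ into one $c$; then $p\in L[c]$.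

For $\tau$: let $p_k$, $k<\omega$, enumerate the countably many conditions occurring in $\tau$. In $W$ choose $c_k$ with $p_k\in L[c_k]$, and let the ordinal $\theta_k$ be the place of $p_k$ in the canonical well-order of $L[c_k]$. Let $c$ code $\langle c_k,\theta_k:k<\omega\rangle$ together with a real that records which $p_k$ belong to $B_n$ and what $\varphi_n(p_k)$ is. The canonical well-order of $L[c_k]$ is definable from $c_k$ uniformly in $k$, so $L[c]$ can form the sequence $\langle p_k:k<\omega\rangle$ and from it $\tau$.

**Step 2 (evaluating names from $\vec d$).** Let $a=\tau[H]$ with $\tau\in L[c]$ a nice $\mathbb D_\lambda^W$-name. Define by simultaneous recursion: $p$ is *true* iff for all $i\in\mathrm{dom}\,p$, $d_i$ satisfies the condition coded by $\mathrm{val}(p(i))$; and $\mathrm{val}(\tau)(n)=\varphi_n(p)$ for the unique true $p\in B_n$. By (6) and induction, in $W[H]$ "$p$ is true" is equivalent to $p\in H$, and $\mathrm{val}(\tau)=\tau[H]$. The recursion is absolute and involves only $\vec d$ and elements of the transitive closure of $\tau$, all of which lie in $L[c][\vec d\,]$. So it can be carried out there, and $a\in L[c][\vec d\,]$. $\square$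

**End of the proof of Theorem 5.** Let $a\in W[H]$ be a real, let $c$ be as in Claim B, and let $M=L[c]$. By Claim A with $\gamma=\lambda$, $F_\lambda$ is generic over $M$ for $\mathbb D_\lambda^M$, which is c.c.c. in $M$. Moreover $M[\vec d\,]=M[F_\lambda]$: the recursion defining $F_\lambda$ uses only $M$ and $\vec d$, and conversely $d_i$ is the union of the first coordinates of the conditions coded by $p(i)[F_i]$, for $p\in F_\lambda$ with $i\in\mathrm{dom}\,p$. Since $a\in M[\vec d\,]$, since c.c.c. forcing preserves $\omega_1$, and by (5),
$$\omega_1^{L[a]}\le\omega_1^{M[\vec d\,]}=\omega_1^{L[c]}<\kappa=\omega_1^{W[H]}.$$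
Together with $W[H]\models\mathfrak b>\omega_1$ (Step 4 of Section 12), this is condition (iii) of Theorem 4 in $W[H]$. So in $W[H]$ every co-analytic Menger space is $\sigma$-compact. With Section 10, Theorem 5 is proved. $\square$
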